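# A sign question for affine stresses at a missing face of a simplicial polytope

## 1. Polytopes with $d+2$ vertices

Throughout, $P\subset\mathbb R^d$ is a simplicial polytope of dimension $d$ with vertex set $V$, its boundary complex is $\partial P$, and $p$ sends each vertex to itself. We write
$$\hat v=(p(v),1)\in\mathbb R^{d+1},\qquad \hat F=\{\hat u:u\in F\}.$$
For a vertex set $F$ and a vertex $u\notin F$ we write $F\cup u$ for $F\cup\{u\}$, and we often write $ab$ for $\{a,b\}$.

**Definition 1.1 (affine stress).** Let $\Delta$ be a simplicial complex on $V$. An affine $k$-stress on $(\Delta,p)$ is a function $\lambda$ giving a real number $\lambda_K$ to every $k$-element face $K$, such that for every face $F$ with $|F|=k-1$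
$$\sum_{v:\ F\cup v\in\Delta}\lambda_{F\cup v}\,\hat v\ \in\ \operatorname{span}\hat F. \tag{1}$$

**Definition 1.2 (missing face).** A missing $(k-1)$-face of $\partial P$ is a set $G$ of $k$ vertices with $G\notin\partial P$, all of whose proper subsets lie in $\partial P$. Then $\partial P\cup\{G\}$ is again a simplicial complex.

For example, let $P\subset\mathbb R^3$ be the triangular bipyramid with apexes $a=(0,0,1)$, $b=(0,0,-1)$ and equator $1,2,3$ in the plane $z=0$, where the three points have sum $0$. Its missing faces are the edge $ab$ and the triangle $123$. Up to scaling there is one linear dependency, $3\hat a+3\hat b-2(\hat 1+\hat 2+\hat 3)=0$. Multiply its coefficients in pairs: $\lambda_{ab}=9$, $\lambda_{ai}=\lambda_{bi}=-6$, $\lambda_{ij}=4$. At $a$ the balancing sum is $9\hat b-6(\hat1+\hat2+\hat3)=3\cdot(-3\hat a)$, which lies in the span of $\hat a$. The same computation works at every vertex, so this is an affine $2$-stress on $\partial P\cup\{ab\}$. It is positive on the missing edge and negative on every edge $ai$.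

Novik and Zheng, in "Reconstructing simplicial polytopes from their graphs and affine $2$-stresses", arXiv:2106.09284 (2021), conjecture that such a sign pattern is always available.

**Conjecture 1.3.** Let $k\ge2$ and let $P\subset\mathbb R^d$ be a simplicial polytope of dimension $d\ge 2k-1$. If $G$ is a missing $(k-1)$-face of $\partial P$ and $F$ is a $(k-1)$-subset of $G$, then there is an affine $k$-stress $\lambda$ on $(\partial P\cup\{G\},p)$ such that $\lambda_G>0$ and $\lambda_{F\cup u}\le0$ for every $(k-1)$-face $F\cup u$ of $\partial P$.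

We use the following textbook facts about a simplicial polytope. A set $K$ of vertices is in $\partial P$ exactly when some linear functional $\ell$ is nonnegative on all $\hat v$, not identically zero on them, and zero exactly on $\hat K$. The vectors $\hat K$ of a face are linearly independent. Every face is the intersection of the facets containing it. A ridge (a facet minus one vertex) lies in exactly two facets, and any two facets are joined by a chain of facets in which consecutive ones share a ridge. The graph of $P$ is connected.

**Proposition 1.4.** Conjecture 1.3 holds when $P$ has $d+2$ vertices.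

*Proof.* The $d+2$ vectors $\hat v$ span $\mathbb R^{d+1}$, so there is one dependency $\sum_v c_v\hat v=0$ up to scaling. No $c_v$ is zero: if $c_v=0$, the other $d+1$ vectors are dependent, so those vertices lie in a hyperplane, and $P$ is a pyramid over a facet with $d+1$ vertices, which is not simplicial. Let $V_\pm$ be the sets of vertices with $c_v>0$ and $c_v<0$.

The missing faces are $V_+$ and $V_-$. Indeed, a vector $(b_v)$ has the form $b_v=\ell(\hat v)$ if and only if $\sum b_vc_v=0$ (the row space of a matrix is the orthogonal complement of its kernel). If $K$ contains neither $V_+$ nor $V_-$, its complement contains vertices of both signs, so there are $b_v>0$ on the complement with $\sum_{v\notin K} b_vc_v=0$; extending by $0$ we get a functional showing $K\in\partial P$. If $K\supset V_+$ were a face with functional $\ell$, then $0=\sum c_v\ell(\hat v)=\sum_{v\in V_-}c_v\ell(\hat v)$ has no positive terms, so $\ell$ vanishes on all vertices, which is not allowed. The same argument excludes $K\supset V_-$.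

Replacing $c$ by $-c$ we may take $G=V_+$. Then $|V_-|=d+2-k\ge k+1$, because $d\ge2k-1$. So every $k$-subset of $V$ is a face of $\partial P\cup\{G\}$. Put $\lambda_K=\prod_{v\in K}c_v$. For $|F|=k-1$ with $c_F=\prod_{u\in F}c_u$,
$$\sum_{v\notin F}\lambda_{F\cup v}\hat v=c_F\sum_{v\notin F}c_v\hat v=-c_F\sum_{u\in F}c_u\hat u\in\operatorname{span}\hat F .$$
Thus $\lambda$ is a stress. Also $\lambda_G>0$, and for $F\subset G$ and $u\in V_-$ we get $\lambda_{F\cup u}=c_Fc_u<0$. $\square$

What changes in general? With more vertices there are more dependencies, and there are more small missing faces on which a product of coefficients has no right to be nonzero. The proof used that *all* $k$-subsets were available.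

## 2. The octahedron, where a product is not enough

Let $P\subset\mathbb R^3$ be the octahedron with vertices $\pm e_1,\pm e_2,\pm e_3$; let $k=2$, $G=\{e_1,-e_1\}$, $F=\{e_1\}$. The dependencies of the six vectors are: coefficient $\alpha$ on both $\pm e_1$, $\beta$ on both $\pm e_2$, $\gamma$ on both $\pm e_3$, with $\alpha+\beta+\gamma=0$. A product $\lambda_{uv}=c_uc_v$ puts $\beta^2$ on the pair $\pm e_2$ and $\gamma^2$ on the pair $\pm e_3$. Neither pair is a face of $\partial P\cup\{G\}$, so we need $\beta=\gamma=0$, hence $\alpha=0$. This is the exact point at which the proof of Proposition 1.4 stops: no single product lives on the complex.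

A linear combination of products does. Treat $\alpha,\beta,\gamma$ as linear forms, and let $\Lambda$ be a linear functional on quadratic forms in $\alpha,\beta,\gamma$ modulo $\alpha+\beta+\gamma$, with $\Lambda(\beta^2)=\Lambda(\gamma^2)=0$ and $\Lambda(\beta\gamma)=1$. Then
$$\Lambda(\alpha^2)=\Lambda((\beta+\gamma)^2)=2,\qquad \Lambda(\alpha\beta)=\Lambda(-\beta^2-\beta\gamma)=-1,\qquad \Lambda(\alpha\gamma)=-1 .$$
So put $\lambda=2$ on $G$, $-1$ on the edges from $\pm e_1$ to $\pm e_2,\pm e_3$, and $1$ on the edges from $\pm e_2$ to $\pm e_3$. At $e_1$ the balancing sum is $(-2e_1,2)-(0,4)=-2(e_1,1)$. At $e_2$ it is $-(0,2)+(0,2)=0$. The other vertices are similar, so $\lambda$ is a stress with the conjectured signs.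

Two things come out of this example. Stresses are linear functionals on products of linear forms that kill the non-faces. And the sign of $\lambda_{F\cup u}$ is no longer visible from a factorization; it comes out of solving equations. The answer to Conjecture 1.3 depends on $k$: for $k=2$ it is true for all $d\ge3$ (Theorem C), for every $k\ge3$ it fails in dimension $d=2k-1$ (Theorem B), and the case $k=3$, $d=5$ is refuted by an explicit polytope with $9$ vertices (Theorem A). So, for fixed $k$, the conjecture for all $d\ge2k-1$ holds if and only if $k=2$. The individual cases $k\ge3$, $d\ge2k$ are not decided here.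

## 3. Stresses as functionals on a quotient of the Stanley–Reisner ring

Let $\Delta$ be a simplicial complex on $V$ with a vector $\hat v\in\mathbb R^n$ for each vertex. Let $\mathbb R[\Delta]$ be the Stanley–Reisner ring: the polynomial ring in variables $x_v$ modulo the monomials whose support is not a face. Write $x_K=\prod_{v\in K}x_v$.

**Definition 3.1.** For $\ell\in(\mathbb R^n)^*$ put $\theta_\ell=\sum_v\ell(\hat v)x_v$. Let $\Theta$ be the ideal generated by all $\theta_\ell$, and let $E(\Delta)=\mathbb R[\Delta]/\Theta$. A $k$-stress with respect to $(\hat v)$ is a function on the $k$-element faces satisfying (1) for these vectors.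

For $\hat v=(p(v),1)$ these are the affine $k$-stresses. For the octahedron and $\Delta=\partial P\cup\{G\}$, the linear forms give $x_{e_i}=x_{-e_i}$ and $\alpha+\beta+\gamma=0$, where $\alpha,\beta,\gamma$ are the images of $x_{e_1},x_{e_2},x_{e_3}$. In degree $2$ the non-faces give $\beta^2=\gamma^2=0$. So $E(\Delta)_2$ is spanned by $\beta\gamma$, with $x_G=\alpha^2=2\beta\gamma$ and $x_{\{e_1,e_2\}}=\alpha\beta=-\beta\gamma=-\tfrac12x_G$.

**Rescaling.** If $\hat v=c_v(p(v),1)$ with $c_v>0$, then $\lambda_K\mapsto\lambda_K/\prod_{v\in K}c_v$ turns affine stresses into stresses with respect to $(\hat v)$: with $c_F=\prod_{u\in F}c_u$, the sum in (1) becomes $c_F^{-1}\sum_v\lambda_{F\cup v}(p(v),1)$. Signs are preserved. Linear isomorphisms of $\mathbb R^n$ do not change the stresses. Hence we may describe a polytope by vectors $\hat v$ generating a pointed full-dimensional cone: choose a functional $\varphi$ positive on all generators, and take the section $\varphi=1$, whose vertices are the $\hat v/\varphi(\hat v)$.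

One direction of the dictionary is immediate. If $\Lambda$ is a linear functional on $E(\Delta)_k$, then $\lambda_K=\Lambda(x_K)$ is a $k$-stress. Indeed, let $\ell$ vanish on $\hat F$, $|F|=k-1$. In $\theta_\ell x_F$ the terms with $v\in F$ have coefficient $0$ and the terms with $F\cup v\notin\Delta$ vanish, so $\ell\big(\sum_v\lambda_{F\cup v}\hat v\big)=\Lambda(\theta_\ell x_F)=0$. As this holds for all such $\ell$, (1) follows. We need the other direction: every stress arises in this way. The difficulty is that a stress knows nothing about monomials with squares, so their values have to be constructed.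

**Lemma 3.2.** Assume that the vectors of every face of size $\le k$ are linearly independent. If $\lambda$ is a $k$-stress, there is a linear functional $\Lambda$ on $E(\Delta)_k$ with $\Lambda(x_K)=\lambda_K$ for all $k$-element faces $K$.

*Proof.* **Step 1: a rational function for each $f$.** The aim is a formula that makes sense for every homogeneous $f$, squarefree or not. Choose a linear map $\varrho:\mathbb R^n\to\mathbb R^k$ injective on $\operatorname{span}\hat H$ for every face $H$ with $|H|\le k$. A generic $\varrho$ works: for each $H$ the bad maps form a proper algebraic subset, and there are finitely many $H$. For $|K|=k$ the vectors $\varrho(\hat i)$, $i\in K$, form a basis of $\mathbb R^k$; write $y=\sum_{i\in K}x_i^K(y)\varrho(\hat i)$. For homogeneous $f\in\mathbb R[\Delta]$ let $f_K(y)$ be $f$ evaluated at $x_i=x_i^K(y)$ for $i\in K$ and $x_j=0$ for $j\notin K$. This is well defined, since a monomial supported on a non-face has a variable outside $K$. Put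
$$R_f(y)=\sum_{K}\lambda_K\frac{f_K(y)}{\prod_{i\in K}x_i^K(y)},$$
a rational function, homogeneous of degree $\deg f-k$.

**Step 2: $R_f$ is a polynomial.** All denominators are products of linear forms, so it suffices to show that there is no pole along $\ker h$ for a linear form $h$ dividing a denominator. The term of $K$ has a pole there only if $K=F\cup v$ with $\varrho(\operatorname{span}\hat F)=\ker h$, where $|F|=k-1$. For given $K$ there is at most one such $F$, because the coordinate hyperplanes of a basis are distinct; so the pole is simple. Group these terms by $F$. Since $x_v^K$ vanishes on $\varrho(\operatorname{span}\hat F)$ and equals $1$ at $\varrho(\hat v)$, we have $x_v^K=h/h(\varrho(\hat v))$. On $\ker h$ we have $x_v^K=0$, and $x_i^K$ equals the coordinate $x_i^F$ with respect to the basis $\varrho(\hat F)$ of $\ker h$. Hence on $\ker h$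
$$h\cdot(\text{group of }F)=\Big(\sum_v\lambda_{F\cup v}\,h(\varrho(\hat v))\Big)\frac{f_F}{\prod_{i\in F}x_i^F}=0,$$
because $\sum_v\lambda_{F\cup v}\hat v\in\operatorname{span}\hat F$ and $h\circ\varrho$ vanishes on $\hat F$. So the simple pole cancels. Therefore $R_f$ is a polynomial, constant if $\deg f=k$ and zero if $\deg f=k-1$.

**Step 3: define $\Lambda$ and kill the forms that factor through $\varrho$.** For $\deg f=k$ let $\Lambda(f)=R_f$. If $|K|=|L|=k$ and $L\ne K$, then $x_K$ vanishes when evaluated on $L$, so $\Lambda(x_K)=\lambda_K$. Call $\theta_{\eta\circ\varrho}$, $\eta\in(\mathbb R^k)^*$, a $\varrho$-form. On each $K$ it evaluates to $\sum_{i\in K}\eta(\varrho(\hat i))x_i^K(y)=\eta(y)$. So for $\deg g=k-1$ and a $\varrho$-form $\theta=\theta_{\eta\circ\varrho}$ we get $R_{\theta g}=\eta(y)R_g=0$.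

**Step 4: reduce to squarefree monomials.** Modulo $\varrho$-forms, every monomial $m$ of degree $\le k$ in $\mathbb R[\Delta]$ is a combination of squarefree ones. Indeed, let $m$ have support $I\in\Delta$ and $x_i^2\mid m$. Then $|I|<k$, the vectors $\varrho(\hat I)$ are independent, and there is $\eta$ with $\eta(\varrho(\hat i))=1$ and $\eta(\varrho(\hat s))=0$ for $s\in I\setminus i$. Multiplying the corresponding $\varrho$-form by $m/x_i$, whose support is still $I$, replaces $m$ by a combination of monomials $x_v\,m/x_i$ with $v\notin I$, of larger support. Iterate.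

**Step 5: $\Lambda$ kills all of $\Theta$.** We must show $\Lambda(\theta_\ell g)=0$ for all $\ell$ and $\deg g=k-1$. By Steps 3 and 4 we may take $g=x_F$ with $F$ a face and $|F|=k-1$ (a $\varrho$-form times anything of degree $k-1$ is killed). Choose $\ell'=\eta\circ\varrho$ with $\ell'=\ell$ on $\hat F$; this is possible since $\varrho(\hat F)$ is independent. Then
$$\Lambda(\theta_\ell x_F)=\Lambda((\theta_\ell-\theta_{\ell'})x_F)=(\ell-\ell')\Big(\sum_v\lambda_{F\cup v}\hat v\Big)=0,$$
since terms with $v\in F$ have coefficient $0$, and the last sum lies in $\operatorname{span}\hat F$. $\square$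

The lemma turns a relation in the ring into a statement about every stress.

**Consequence 3.3.** Let $\Delta=\partial P\cup\{G\}$ with $|G|=k$ and $\hat G$ independent. If $x_{F\cup u}=\rho\,x_G$ in $E(\Delta)_k$ for some $\rho>0$ and some $F\cup u\in\partial P$, then every $k$-stress with respect to $(\hat v)$ has $\lambda_{F\cup u}=\rho\lambda_G$. By rescaling, every affine $k$-stress with $\lambda_G>0$ has $\lambda_{F\cup u}>0$, so Conjecture 1.3 fails for $P,G,F$.

If moreover $E(\partial P)_k=0$, then $E(\Delta)_k$ is spanned by $x_G$, because $E(\partial P)=E(\Delta)/(x_G)$, and each $x_{F\cup u}$ is a multiple of $x_G$: the conjecture becomes a question about the signs of these ratios. This is the situation in Proposition 1.4 with $d=2k-1$: modulo the linear forms $x_v=c_vA$ with one variable $A$, the relation $x_G=0$ kills $A^k$ in $E(\partial P)$, and in $E(\Delta)$ the ratio is $c_u/c_g<0$, where $g$ is the vertex of $G\setminus F$. We now exhibit a polytope where a ratio is positive.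

## 4. A simplicial 5-polytope with nine vertices

The vertices are $a,a',1,2,3,4,N,S,M$, given by vectors in $\mathbb R^6$:
$$\begin{aligned}
&\hat a=(0,0,0,0,1,0), && \widehat{a'}=(0,0,0,0,0,1), && \hat1=(1,4,0,0,0,-1),\\
&\hat2=(1,1,1,-1,-1,0), && \hat3=(1,-4,0,0,-3,2), && \hat4=(1,1,-1,-1,-1,0),\\
&\hat N=(1,0,0,4,0,0), && \hat S=(1,0,0,-4,0,0), && \hat M=(1,0,0,12,4,1).
\end{aligned}$$
The functional $\varphi(z)=10z_1+z_5+z_6$ takes the values $1,1,9,9,9,9,10,10,15$ on $a,a',1,2,3,4,N,S,M$. So the cone is pointed. On $\varphi=1$ the coordinates $z_2,\dots,z_6$ are affine coordinates, and $P\subset\mathbb R^5$ is the convex hull of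
$$e_4,\ e_5,\ \tfrac{(4,0,0,0,-1)}9,\ \tfrac{(1,1,-1,-1,0)}9,\ \tfrac{(-4,0,0,-3,2)}9,\ \tfrac{(1,-1,-1,-1,0)}9,\ \tfrac{(0,0,4,0,0)}{10},\ \tfrac{(0,0,-4,0,0)}{10},\ \tfrac{(0,0,12,4,1)}{15}.$$

**Step 1: Gale vectors.** The purpose is to replace facet checking in $\mathbb R^6$ by relations among nine vectors in $\mathbb R^3$. Put
$$\begin{aligned}&g_M=(1,0,0),\quad g_3=(0,1,0),\quad g_2=g_4=(0,0,2),\quad g_1=(0,1,-1),\\ &g_N=(-2,-1,-1),\quad g_S=(1,-1,-2),\quad g_a=(-4,3,4),\quad g_{a'}=(-1,-1,-1).\end{aligned}$$
Reading off the six coordinates of the $\hat v$ as coefficients, we check $\sum_v g_v\otimes\hat v=0$: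

- 1st: $g_1+g_2+g_3+g_4+g_N+g_S+g_M=0$;
- 2nd: $4g_1+g_2-4g_3+g_4=0$;
- 3rd: $g_2-g_4=0$;
- 4th: $-g_2-g_4+4g_N-4g_S+12g_M=0$;
- 5th: $-g_2-3g_3-g_4+4g_M+g_a=0$;
- 6th: $-g_1+2g_3+g_M+g_{a'}=0$.

So for each $y\in\mathbb R^3$ the numbers $\langle g_v,y\rangle$ are the coefficients of a linear dependency of the $\hat v$. The $\hat v$ span $\mathbb R^6$: $\hat a,\widehat{a'}$ give $e_5,e_6$; $\hat 2-\hat4$ gives $e_3$; $\hat N\pm\hat S$ give $e_1,e_4$; and then $\hat 1$ gives $e_2$. So the space of dependencies has dimension $9-6=3$, and since the $g_v$ span $\mathbb R^3$ we have found all of it. Taking orthogonal complements,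
$$\sum_v c_vg_v=0\iff c_v=\ell(\hat v)\ \text{for some linear }\ell. \tag{2}$$
(With $d+2$ vertices, as in Section 1, the Gale vectors are the numbers $c_v$ of the dependency.) Suppose $c\ge0$ satisfies (2) and vanishes exactly on $K$, and that the $g_v$ with $v\notin K$ span $\mathbb R^3$. Then $K$ is the vertex set of a face. Also $\hat K$ is independent, because a dependency $\langle g_v,y\rangle$ supported on $K$ has $y\perp g_v$ for all $v\notin K$, so $y=0$. If $|K|=5$, then $K$ is a simplicial facet.

**Step 2: a list of facets.** For each set in the table, the given positive combination of the Gale vectors of its complement is zero.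

| facet | zero combination | facet | zero combination |
|---|---|---|---|
| $aa'M12$ | $2g_N+4g_S+6g_3+5g_4$ | $a'MN23$ | $2g_a+8g_S+2g_1+5g_4$ |
| $aa'M23$ | $2g_N+4g_S+6g_1+8g_4$ | $a'N123$ | $g_a+g_M+3g_S+g_4$ |
| $aa'S12$ | $2g_N+4g_M+2g_3+g_4$ | $a'1234$ | $g_a+7g_M+2g_N+g_S$ |
| $aa'S23$ | $g_N+2g_M+g_1+g_4$ | $a'S124$ | $g_a+12g_M+4g_N+g_3$ |
| $aMN12$ | $2g_{a'}+2g_S+4g_3+3g_4$ | $a'S234$ | $2g_a+22g_M+7g_N+g_1$ |
| $aMN23$ | $2g_{a'}+2g_S+4g_1+5g_4$ | $N1234$ | $g_a+2g_{a'}+5g_M+g_S$ |
| $aNS12$ | $2g_{a'}+2g_M+2g_3+g_4$ | $NS234$ | $2g_a+7g_{a'}+15g_M+g_1$ |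
| $aNS23$ | $g_{a'}+g_M+g_1+g_4$ | $NS124$ | $g_a+4g_{a'}+8g_M+g_3$ |
| $a'MN12$ | $g_a+4g_S+g_3+2g_4$ | | |

For instance, $2g_N+4g_S+6g_3+5g_4=(-4+4,\,-2-4+6,\,-2-8+10)=0$; the others are the same kind of check. Each complement spans $\mathbb R^3$. In the nine rows of the left column and in the row $a'MN23$ it contains $g_4$, one of $g_1,g_3$, and a vector with nonzero first coordinate. In the remaining seven rows it contains $g_M$ and two vectors whose last two coordinates are independent ($g_a,g_S$ for $a'N123$; $g_a,g_N$ for $a'1234$, $a'S124$, $a'S234$; $g_a,g_{a'}$ for the last three). Since $g_2=g_4$, exchanging $2\leftrightarrow4$ gives further facets. With $ij$ running over $\{12,23,34,41\}$, we have in total $28$ facets: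

- $aa'Mij$ and $aa'Sij$ (8);
- $a\tau$ for $\tau\in T_y=\{MNij,\ NSij\}$ (8);
- $a'\tau$ for $\tau\in T_x=\{MNij,\ N123,\ N134,\ 1234,\ S124,\ S234\}$ (9);
- $N1234,\ NS234,\ NS124$ (3).

**Step 3: the list is complete.** We use a principle that will return in Section 6.

**Principle 4.1.** Let $\mathcal K$ be a nonempty family of simplicial facets of a polytope such that every ridge of a member lies in at least two members. Then $\mathcal K$ is the set of all facets.

Indeed, a ridge lies in exactly two facets, so both are in $\mathcal K$; thus $\mathcal K$ is closed under passing to an adjacent facet, and the adjacency graph of facets is connected.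

We go through the ridges of the list.

- Ridges $aa'e$: here $e$ is an edge of the octahedron with poles $M,S$ and equator $1234$, and it lies in two of its triangles.
- Ridges $a\sigma$ with $a'\notin\sigma$: $MNi$, $NSi$, $Nij$ each lie in two members of $T_y$. $Mij$ and $Sij$ lie in one member of $T_y$, and $a\sigma$ also lies in $aa'\sigma$.
- Ridges $a'\sigma$ with $a\notin\sigma$: $MNi$ lies in two sets $MNij$; $Nij$ in $MNij$ and in one of $N123,N134$; $N13$ in $N123,N134$; $123$ in $N123,1234$; $134$ in $N134,1234$; $124$ in $1234,S124$; $234$ in $1234,S234$; $S24$ in $S124,S234$. $Mij$ and $Sij$ lie in one member of $T_x$, and $a'\sigma$ also lies in $aa'\sigma$.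
- Ridges avoiding $a,a'$: $MNij$ lies in $T_x$ and $T_y$. $N123,N134,1234$ lie in $T_x$ and are contained in $N1234$. $N124$ is in $N1234,NS124$; $N234$ in $N1234,NS234$; $NS24$ in $NS124,NS234$. $S124$ (resp. $S234$) lies in $T_x$ and is contained in $NS124$ (resp. $NS234$). $NSij$ lies in $T_y$ and is contained in $NS124$ (for $12,41$) or $NS234$ (for $23,34$).

So $P$ is a simplicial $5$-polytope with exactly these $28$ facets. All nine generators occur in them, hence all are vertices.

**Step 4: missing face and non-faces.** Put $G=\{a,a',N\}$. The pairs $aa'$, $aN$, $a'N$ are edges, and every facet containing $aa'$ avoids $N$; so $G$ is a missing face. The vectors $\hat a,\widehat{a'},\hat N$ are independent. Put $F=\{a,a'\}$; then $F\cup S\in\partial P$. Reading the list, none of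
$$MS,\quad a13,\quad a24,\quad a'NS,\quad S13,\quad M13,\quad M24,\quad a'N24 \tag{3}$$
is contained in a facet. None of them is equal to $G$, so they are non-faces of $\partial P\cup\{G\}$ too.

## 5. The ratio $1/311$ in degree three

Let $\Delta=\partial P\cup\{G\}$ for the polytope of Section 4.

**Step 1: eliminate the linear forms.** The ring map $x_v\mapsto\langle g_v,(A,B,D)\rangle$ from the polynomial ring onto $\mathbb R[A,B,D]$ has kernel generated by the linear forms $\sum c_vx_v$ with $\sum c_vg_v=0$. By (2) these are exactly the $\theta_\ell$. So in $E(\Delta)$ we may write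
$$\begin{aligned}&x_M=A,\quad x_3=B,\quad x_2=x_4=2D,\quad x_1=B-D,\quad x_N=-(2A+B+D),\\ &x_S=A-B-2D,\quad x_a=-4A+3B+4D,\quad x_{a'}=-(A+B+D).\end{aligned}$$

**Step 2: reduce all cubics to one.** In $E(\Delta)_3$ put $\mu=ABD$ and $\nu=BD^2$. We use the non-faces (3).

- $M13$ gives $AB(B-D)=0$, so $AB^2=\mu$. $M24$ gives $AD^2=0$.
- $MS$ gives $A\,x_S=0$, that is, $A^2\ell=A(B+2D)\ell$ for every linear $\ell$. So $A^2D=\mu$, $A^2B=\mu+2\mu=3\mu$, and $A^3=A^2B+2A^2D=5\mu$.
- $a13$ and $S13$, together with $AB(B-D)=0$, give $(3B+4D)B(B-D)=0$ and $(B+2D)B(B-D)=0$. The forms $3B+4D$ and $B+2D$ are independent, so $B^2(B-D)=0=BD(B-D)$. Thus $B^3=B^2D=BD^2=\nu$.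
- $a24$, together with $AD^2=0$, gives $3BD^2+4D^3=0$, so $D^3=-\tfrac34\nu$.
- $a'NS$ gives $(A+B+D)(2A+B+D)x_S=0$, and with $Ax_S=0$ this is $(B+D)^2(A-B-2D)=0$. Here $A(B+D)^2=\mu+2\mu+0=3\mu$ and $(B+D)^2(B+2D)=B^3+4B^2D+5BD^2+2D^3=10\nu-\tfrac32\nu=\tfrac{17}2\nu$. So $3\mu=\tfrac{17}2\nu$, that is, $\nu=\tfrac6{17}\mu$.

Hence every cubic monomial is a multiple of $\mu$.

**Step 3: the two products.** First $x_ax_{a'}x_N=(-4A+3B+4D)\big(2A^2+3A(B+D)+(B+D)^2\big)$. The three parts are
$$\begin{aligned}
-4A(\cdots)&=-8A^3-12(A^2B+A^2D)-4A(B+D)^2=-40\mu-48\mu-12\mu=-100\mu,\\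
3B(\cdots)&=6A^2B+9(AB^2+ABD)+3(B^3+2B^2D+BD^2)=18\mu+18\mu+12\nu,\\
4D(\cdots)&=8A^2D+12(ABD+AD^2)+4(B^2D+2BD^2+D^3)=8\mu+12\mu+9\nu.
\end{aligned}$$
The sum is $-44\mu+21\nu=\tfrac{-748+126}{17}\mu=-\tfrac{622}{17}\mu$.

Next, using $Ax_S=0$, we have $x_ax_{a'}x_S=-(3B+4D)(B+D)(A-B-2D)$. Now $(3B+4D)(B+D)=3B^2+7BD+4D^2$. Times $A$ this is $3\mu+7\mu=10\mu$. Times $B+2D$ it is $3B^3+13B^2D+18BD^2+8D^3=34\nu-6\nu=28\nu$. So
$$x_ax_{a'}x_S=-10\mu+28\nu=\tfrac{-170+168}{17}\mu=-\tfrac2{17}\mu .$$
Both products are negative multiples of $\mu$. Therefore in $E(\partial P\cup\{G\})_3$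
$$x_{F\cup S}=\tfrac1{311}\,x_G, \tag{4}$$
and setting $x_G=0$ gives $\mu=0$, so $E(\partial P)_3=0$.

**Theorem A.** For the polytope $P$ of Section 4, with $k=3$ and $d=5$, every affine $3$-stress $\lambda$ on $\partial P\cup\{G\}$ with $\lambda_G>0$ has $\lambda_{F\cup S}>0$, although $F\cup S\in\partial P$. Hence Conjecture 1.3 is false.

*Proof.* Faces of $\partial P$ and the set $G$ have independent vectors, so Lemma 3.2 applies. By (4), in the normalization $(\hat v)$ we have $\lambda_{F\cup S}=\lambda_G/311$, and rescaling preserves signs. $\square$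

## 6. Raising $k$ by one and the dimension by two

To pass from $k$ to $k+1$ we would like to multiply the relation (4) by a new variable $x_c$. This needs a polytope in which the link of $c$ is $\partial P$. A pyramid with apex $c$ over $P$ has this property, but its base $P$ is not a simplex. So we push one vertex $a$ of the base slightly outward; the base then breaks up into simplices through $a$. This produces dimension $2k$, one less than needed, so we also suspend with two new vertices $w_\pm$. The price is that the broken base enters the computation, and we must carry a vanishing condition for it.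

For a vertex $a$ let $\operatorname{ast}(a)=\{K\in\partial P:a\notin K\}$, and let $T=a*\operatorname{ast}(a)$ be the cone over it. Every $K\in\operatorname{ast}(a)$ lies in a facet avoiding $a$, because $K$ is the intersection of the facets containing it. So the facets of $T$ are the sets $a\cup\sigma$ with $\sigma\not\ni a$ a facet of $P$. Also $\partial P\subset T$. For example, for a square with vertices $a,1,b,2$ in cyclic order, $\operatorname{ast}(a)$ is the path $1b2$ and $T$ consists of the triangles $a1b$ and $ab2$. Adding the cone $c*\partial P$ over the square gives six triangles on five vertices, the boundary complex of a bipyramid with apexes $1,2$ over the triangle $abc$. The missing edge $ab$ of the square has become a face, and $abc$ is now a missing triangle.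

**Definition 6.1.** Property $\mathcal S(k)$ says: there are a simplicial polytope $P$ of dimension $2k-1$ given by vectors $\hat v\in\mathbb R^{2k}$, a missing face $G$ with $|G|=k$ and $\hat G$ independent, a vertex $a\in F\subset G$ with $|F|=k-1$, a vertex $u\notin G$ with $F\cup u\in\partial P$, and $\rho>0$, such that

1. $E(\partial P)_k=0$;
2. $x_{F\cup u}-\rho x_G\in\Theta$ in $\mathbb R[\partial P\cup G]_k$;
3. $E(T)_{k+1}=0$ for $T=a*\operatorname{ast}(a)$.

Here $\partial P\cup G$ is short for $\partial P\cup\{G\}$. By Consequence 3.3, $\mathcal S(k)$ disproves the conjecture for $(k,2k-1)$.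

**Step 1: $\mathcal S(3)$ holds.** Take the polytope of Section 4 with $u=S$ and $\rho=\tfrac1{311}$. Conditions 1 and 2 were shown in Section 5; only condition 3 remains. The sets $MS,M13,M24,S13,a'NS,a'N24$ avoid $a$ and are not in $\partial P$, so they are not in $T$. So $E(T)$ is a quotient of $\mathbb R[A,B,D]$ in which
$$Ax_S=0,\quad AB^2=ABD,\quad AD^2=0,\quad (B+2D)B(B-D)=0,\quad x_S(B+D)^2=0,\quad (B+D)^2D^2=0.$$
The fourth uses $S13$ and $AB(B-D)=0$; the fifth uses $a'NS$ and $Ax_S=0$; the last uses $a'N24$, that is, $(A+B+D)(2A+B+D)D^2=0$, and $AD^2=0$.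

In degree $4$: $ABD^2=AD^3=0$, then $AB^2D=ABD^2=0$, then $AB^3=AB^2D=0$. So $A$ times any binary cubic in $B,D$ is zero. Using $A^2\ell=A(B+2D)\ell$ repeatedly, every quartic monomial containing $A$ vanishes. It follows that $(B+2D)B(B-D)\cdot\{B,D\}$ and $(B+2D)(B+D)^2\cdot\{B,D\}$ vanish, the latter from the fifth relation. Since $B(B-D)$ and $(B+D)^2$ are coprime, their products with $B$ and $D$ form a basis of the four-dimensional space of binary cubics. So $(B+2D)\cdot(\text{every binary cubic})=0$. This is a four-dimensional subspace of the five-dimensional space of binary quartics. Finally $(B+D)^2D^2=0$, and this quartic is not divisible by $B+2D$, since at $(B,D)=(-2,1)$ it equals $1$. So all binary quartics vanish and $E(T)_4=0$.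

From now on assume $\mathcal S(k)$ with $P,G,F,a,u,\rho$, and let $V$ be the vertex set of $P$. In $\mathbb R^{2k}\oplus\mathbb R\oplus\mathbb R$ put
$$\tilde v=(\hat v,0,0)\ (v\in V\setminus a),\quad \tilde a=(\hat a,-1,0),\quad \hat c=(0,1,0),\quad \hat w_\pm^{\varepsilon}=\hat c+\varepsilon\sum_{v\in V}\tilde v+(0,0,\pm1),\quad \varepsilon\ge0.$$

**Step 2: the pushed pyramid.** Here we find the boundary of the cone $C_R\subset\mathbb R^{2k+1}$ generated by the $\tilde v$ and $\hat c$ (forget the last coordinate). Write points as $(z,s)$, and for a facet $\sigma$ of $P$ let $\ell_\sigma\ge0$ be its functional. The following are simplicial facets: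

- $c\cup\sigma$ for every facet $\sigma$, with functional $\ell_\sigma(z)$;
- $a\cup\sigma$ for $\sigma\not\ni a$, with functional $s+\ell_\sigma(z)/\ell_\sigma(\hat a)$.

The first functional is nonnegative on the generators and zero exactly on $c$ and $\sigma$. The second is $1$ on $\hat c$, is $-1+1=0$ on $\tilde a$, is $0$ on $\sigma$, and is positive on the other vertices. The listed vectors are independent: $\hat\sigma$ is independent, and $\hat\sigma\cup\hat a$ is a basis of $\mathbb R^{2k}$ when $a\notin\sigma$. The sum of all these functionals is positive on every generator: on $\hat c$ because some $\sigma$ avoids $a$, on $\tilde v$ because some $\sigma$ avoids $v$. The generators span $\mathbb R^{2k+1}$. So $C_R$ is the cone over a polytope, and we can use Principle 4.1. The ridges are as follows.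

- $\sigma\not\ni a$ lies in $a\cup\sigma$ and $c\cup\sigma$.
- $\sigma=a\cup\rho_0$ lies in $c\cup\sigma$ and in $a\cup\sigma'$, where $\sigma'\ne\sigma$ is the other facet containing the ridge $\rho_0$ of $P$. Note $a\notin\sigma'$, since otherwise $\sigma'=\sigma$.
- $a\cup(\sigma\setminus v)$ with $\sigma\not\ni a$ lies in $a\cup\sigma$. Let $\sigma'$ be the other facet containing $\sigma\setminus v$. If $a\notin\sigma'$, the ridge lies in $a\cup\sigma'$. If $a\in\sigma'$, it equals $\sigma'$ and lies in $c\cup\sigma'$.
- $c\cup\rho_0$ with $\rho_0$ a ridge of $P$ lies in two sets $c\cup\sigma$.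

So $C_R$ is the cone of a simplicial polytope with boundary complex
$$Y=(c*\partial P)\cup T. \tag{5}$$
The faces of $Y$ without $c$ are exactly those of $T$ (as $\partial P\subset T$), and $c\cup K\in Y$ if and only if $K\in\partial P$, for $K\subset V$.

**Step 3: the suspension.** Let $\varepsilon>0$. The vector $\hat o=\hat c+\varepsilon\sum_v\tilde v$ is a positive combination of all generators of $C_R$, so it is interior. For a facet $\phi$ of $C_R$ normalize its functional by $\ell_\phi(\hat o)=1$, and let $\tau$ be the last coordinate on $\mathbb R^{2k+2}$. The functional $\ell_\phi-\tau$ is $0$ on $\hat w_+$, $2$ on $\hat w_-$, and equals $\ell_\phi$ on the other generators; so $\phi\cup w_+$ is a simplicial facet of the cone generated by all vectors. Likewise $\ell_\phi+\tau$ gives $\phi\cup w_-$. The sum of all these functionals is positive on every generator, so the cone is pointed. A ridge $\phi$ lies in $\phi\cup w_\pm$, and a ridge $(\phi\setminus v)\cup w_\pm$ lies in two facets because $\phi\setminus v$ lies in two facets of $C_R$. By Principle 4.1 we obtain a simplicial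 polytope $Q=Q_\varepsilon$ of dimension $2k+1$ with
$$\partial Q=\{w_+,w_-\}*Y,$$
where $\{w_+,w_-\}$ denotes two isolated points. The complex does not depend on $\varepsilon$.

**Step 4: the new missing face.** Put $G_Q=G\cup c$, $F_Q=F\cup c$, and let $c$ play the role of $a$. We have $G\setminus a\in\operatorname{ast}(a)$, so $G\in T\subset\partial Q$. For $g\in G$, $c\cup(G\setminus g)\in c*\partial P$. And $G_Q\notin\partial Q$, since $G\notin\partial P$. So $G_Q$ is a missing face with $|G_Q|=k+1$. Its vectors are independent: projecting to $\mathbb R^{2k}$ kills $\hat c$ and sends the others to the independent set $\hat G$. Also $c\in F_Q$, $|F_Q|=k$, $u\notin G_Q$, and $F_Q\cup u=c\cup(F\cup u)\in\partial Q$. Finally $\operatorname{ast}_Q(c)=\{w_+,w_-\}*T$; put $T_Q=c*\{w_+,w_-\}*T$.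

**Step 5: the algebra at $\varepsilon=0$.** For $\varepsilon=0$ the vectors need not come from a polytope, but the complexes $\partial Q$, $\partial Q\cup G_Q$, $T_Q$ and their rings make sense, and the linear forms are very simple. Denote the quotients by $E^0$ and the ideal by $\Theta^0$. Its generators are the forms $\Theta_P$ of $P$ in the variables $x_v$, $v\in V$, together with
$$x_c-x_a+x_{w_+}+x_{w_-}\qquad\text{and}\qquad x_{w_+}-x_{w_-}.$$

*Claim 1: $E^0(\partial Q)_{k+1}=0$.* Eliminate $x_{w_\pm}=\tfrac12(x_a-x_c)$. The only relation on $w_\pm$ is $x_{w_+}x_{w_-}=0$, so $E^0(\partial Q)=\mathbb R[Y]/I$ with $I=(\Theta_P,(x_c-x_a)^2)$. The monomials of degree $k+1$ in $\mathbb R[Y]$ are $x_c^jm$ with $m$ in the variables of $V$.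

- For $j=1$, $m$ has degree $k$. By condition 1, $m$ is, modulo monomials supported on non-faces of $\partial P$, a combination $\sum\theta_if_i$ with $\theta_i\in\Theta_P$. Multiplying by $x_c$ kills the non-faces of $\partial P$, by (5). So $x_cm\in I$.
- For $j=0$, $m$ lies in $\mathbb R[T]_{k+1}$, where $\mathbb R[T]\subset\mathbb R[Y]$ is a subring since $T$ consists of all faces of $Y$ inside $V$. By condition 3, $\mathbb R[T]_{k+1}\subset\Theta_P\mathbb R[T]\subset I$.
- For $j\ge2$, $x_c^jm\equiv2x_c^{j-1}x_am-x_c^{j-2}x_a^2m$ modulo $I$. By induction on $j$ we reduce to the first two cases.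

*Claim 2: $x_{F_Q\cup u}-\rho x_{G_Q}\in\Theta^0$ in $\mathbb R[\partial Q\cup G_Q]_{k+1}$.* Multiply the relation in condition 2 by $x_c$. For a monomial $m$ in the variables of $V$ of degree $k$, $x_cm\neq0$ in $\mathbb R[\partial Q\cup G_Q]$ if and only if the support of $m$ lies in $\partial P\cup G$. So non-faces are again killed. The forms $\Theta_P$ involve neither $x_c$ nor $x_{w_\pm}$, so they are elements of $\Theta^0$.

*Claim 3: $E^0(T_Q)_{k+2}=0$.* Now $x_c$ is unrestricted, so we eliminate $x_{w_+}=x_{w_-}=w$ and $x_c=x_a-2w$. This leaves $E^0(T_Q)=E(T)[w]/(w^2)$, so $E^0(T_Q)_{k+2}=E(T)_{k+2}\oplus wE(T)_{k+1}$. Both summands vanish by condition 3 (if $E(T)_{k+1}=0$, then $E(T)_{k+2}=0$, since $E(T)$ is generated in degree $1$).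

**Step 6: perturbation to $\varepsilon>0$.** We transfer the three claims to actual polytopes. Let $\theta^\varepsilon_1,\dots,\theta^\varepsilon_{2k+2}$ be the linear forms of the coordinate functionals, which depend continuously on $\varepsilon$. The map $(f_j)\mapsto\sum_j\theta_j^\varepsilon f_j$ between fixed finite-dimensional graded pieces depends continuously on $\varepsilon$, and surjectivity is an open condition. So for small $\varepsilon>0$ we have $E^\varepsilon(\partial Q)_{k+1}=0$ and $E^\varepsilon(T_Q)_{k+2}=0$. These are conditions 1 and 3 of $\mathcal S(k+1)$.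

For condition 2, write Claim 2 as $\sum_j\theta_j^0f_j=x_{F_Q\cup u}-\rho x_{G_Q}$. Then $\sum_j\theta_j^\varepsilon f_j=x_{F_Q\cup u}-\rho x_{G_Q}+e_\varepsilon$ with $e_\varepsilon\to0$. Consider the map $(f_j)\mapsto\sum\theta_j^\varepsilon f_j$ into
$$\mathbb R[\partial Q\cup G_Q]_{k+1}/\langle x_{G_Q}\rangle=\mathbb R[\partial Q]_{k+1}.$$
By Claim 1 it is surjective at $\varepsilon=0$. Restricting to a subspace on which it is an isomorphism at $\varepsilon=0$, we obtain right inverses depending continuously on small $\varepsilon$. Hence there are $g_{j,\varepsilon}\to0$ with $\sum_j\theta_j^\varepsilon g_{j,\varepsilon}=e_\varepsilon+\delta_\varepsilon x_{G_Q}$ for some number $\delta_\varepsilon$, and $\delta_\varepsilon\to0$ because the left side and $e_\varepsilon$ tend to $0$. Subtracting,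
$$\sum_j\theta_j^\varepsilon(f_j-g_{j,\varepsilon})=x_{F_Q\cup u}-(\rho+\delta_\varepsilon)x_{G_Q},$$
and $\rho+\delta_\varepsilon>0$ for small $\varepsilon$. So $Q_\varepsilon$ with $G_Q,F_Q,c,u$ satisfies $\mathcal S(k+1)$.

**Theorem B.** For every $k\ge3$ there are a simplicial $(2k-1)$-polytope $P$, a missing $(k-1)$-face $G$, a $(k-1)$-subset $F\subset G$, a $(k-1)$-face $F\cup u\in\partial P$ and a constant $\rho'>0$ such that $\lambda_{F\cup u}=\rho'\lambda_G$ for every affine $k$-stress $\lambda$ on $\partial P\cup\{G\}$. In particular Conjecture 1.3 fails for every pair $(k,2k-1)$, $k\ge3$.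

*Proof.* By Steps 1 to 6, $\mathcal S(k)$ holds for all $k\ge3$. By Consequence 3.3, stresses with respect to $(\hat v)$ satisfy $\lambda_{F\cup u}=\rho\lambda_G$. If $\hat v=c_v(p(v),1)$, undoing the rescaling gives the statement with $\rho'=\rho\,c_u/c_g$, where $G=F\cup g$. $\square$

## 7. The planar mixed form and a vanishing lemma for fans

For $k=2$ the conjecture survives. The proof uses different tools, which we now set up. A *simplicial fan* is a finite collection of cones generated by independent vectors, closed under faces, any two meeting in a common face. It is *complete* in $\mathbb R^m$ if the cones cover $\mathbb R^m$. We fix a generator on each ray and denote ray and generator by the same letter. A *PL function* on a fan is continuous and linear on each cone; it is given by arbitrary values on the rays. On a fan with convex support and full-dimensional maximal cones, a PL function $x$ with linear piece $\ell_\sigma$ on the maximal cone $\sigma$ is *strictly convex* if $x\ge\ell_\sigma$ everywhere, with equality exactly on $\sigma$.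

**The planar form.** Let $r_1,\dots,r_n$ be the rays of a complete fan in $\mathbb R^2$ in counterclockwise cyclic order, and $[i,j]=\det(r_i,r_j)$. For a PL function $f$ with piece $\ell_i$ on $\operatorname{cone}(r_i,r_{i+1})$, the form $\ell_i-\ell_{i-1}$ vanishes at $r_i$, so $\ell_i-\ell_{i-1}=\kappa_i(f)\det(r_i,\cdot)$. Put
$$\mathcal V(f,g)=\sum_i\kappa_i(f)\,g(r_i).$$
Evaluate at $r_{i+1}=-\tfrac{[i,i+1]}{[i-1,i]}r_{i-1}+\tfrac{[i-1,i+1]}{[i-1,i]}r_i$ to get
$$\kappa_i(f)=\frac{f(r_{i+1})}{[i,i+1]}+\frac{f(r_{i-1})}{[i-1,i]}-\frac{[i-1,i+1]}{[i-1,i]\,[i,i+1]}f(r_i).$$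
This shows that $\mathcal V$ is symmetric. If $f$ is linear, all $\kappa_i(f)=0$; by symmetry $\mathcal V$ vanishes when either argument is linear. If $f$ is strictly convex, then $\ell_i>\ell_{i-1}$ at $r_{i+1}$, so all $\kappa_i(f)>0$. For example, for the four rays $\pm e_1,\pm e_2$ we have $[i,i+1]=1$ and $[i-1,i+1]=0$, so $\kappa_i(f)=f(r_{i+1})+f(r_{i-1})$; for $x(z)=|z_1|+|z_2|$ this gives $\mathcal V(x,g)=2\sum_ig(r_i)$.

**Links.** Let $\rho$ be a cone of a fan in $\mathbb R^m$ whose relative interior lies in the interior of the support. Near a point $q$ of the relative interior of $\rho$ only cones containing $\rho$ occur. So the images of the cones containing $\rho$ form a complete fan in $\mathbb R^m/\operatorname{span}\rho$, the link fan. For a PL function $f$, subtract a linear function agreeing with $f$ on $\rho$; the result descends to a PL function $f_\rho$ on the link fan, defined up to linear functions. If $x$ is strictly convex, so is $x_\rho$: with $\ell$ the subtracted function, $t\,x_\rho(\bar z)=(x-\ell)(q+tz)$ for small $t>0$, and if $\bar z$ is not in the image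 of $\sigma\supset\rho$, then $q+tz\notin\sigma$, so $x(q+tz)>\ell_\sigma(q+tz)$ and $x_\rho(\bar z)>(\ell_\sigma-\ell)(\bar z)$; if $\bar z$ is in the image, equality holds. For a codimension-$2$ cone $\tau$ of this kind put $\mathcal V_\tau(f,g)=\mathcal V(f_\tau,g_\tau)$. It depends on the choice of the determinant on the plane only up to a positive factor, with the cyclic order counterclockwise for that determinant, and it vanishes if $f$ or $g$ is linear. Passing first to the link of a ray $u\in\tau$ and then to $\tau$ gives the same form.

**Normalization.** If $x$ is strictly convex on a complete fan, subtract the average of its linear pieces. Then $x\ge0$, and if $x(q)=0$, all pieces agree at $q$ with their maximum, so $q$ lies in all maximal cones. Since some maximal cone contains $-q$ and cones of the fan are pointed, $q=0$. So after subtracting a linear function we have $x>0$ off $0$. In the plane this gives $\mathcal V(x,x)=\sum\kappa_i(x)x(r_i)>0$, hence $\mathcal V_\tau(x,x)>0$ for strictly convex $x$ and every codimension-$2$ cone $\tau$.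

**Lemma 7.1.** Let $x$ be strictly convex PL on a complete simplicial fan in $\mathbb R^m$, $m\ge2$. Let $g\ge0$ be PL with $\mathcal V_\tau(x,g)\le0$ for all codimension-$2$ cones $\tau$. Then $g=0$.

*Proof.* Induction on $m$. For $m=2$, $\tau=0$ and $\sum_i\kappa_i(x)g(r_i)\le0$ with all $\kappa_i(x)>0$ and $g\ge0$; so $g$ vanishes on all rays.

Let $m\ge3$. Normalize so that $x>0$ off $0$; this changes no $\mathcal V_\tau(x,\cdot)$. Let $t_0=\min_u g(u)/x(u)\ge0$ over the rays, attained at $u$, and let $g'=g-t_0x$. It is nonnegative on rays, hence everywhere, and $g'(u)=0$. For $\tau\ni u$,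
$$\mathcal V_\tau(x,g')=\mathcal V_\tau(x,g)-t_0\mathcal V_\tau(x,x)\le0 .$$
On the link fan of $u$, complete in dimension $m-1\ge2$, $g'$ induces a nonnegative PL function with the values $g'(v)$ on the rays coming from the neighbors $v$ of $u$, and $x$ induces a strictly convex one. The codimension-$2$ cones of the link correspond to the $\tau\ni u$. By induction $g'=0$ at all rays adjacent to $u$. The same argument applies at each of these rays, and the graph of rays of a complete fan is connected, so $g'=0$ and $g=t_0x$. Then $t_0\mathcal V_\tau(x,x)=\mathcal V_\tau(x,g)\le0$ with $\mathcal V_\tau(x,x)>0$ gives $t_0=0$. $\square$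

## 8. Missing edges: the conjecture holds for $k=2$

**Theorem C.** Let $P\subset\mathbb R^d$, $d\ge3$, be a simplicial $d$-polytope, $G=\{a,b\}$ a missing edge, $F=\{a\}$. There is an affine $2$-stress on $\partial P\cup\{ab\}$ with $\lambda_{ab}>0$ and $\lambda_{au}\le0$ for all edges $au$ of $\partial P$.

The plan is to suppose there is none, dualize, and find a function $\xi$ on the vertices other than $a$ which is nonnegative next to $a$, negative at $b$, and satisfies an equation with a minimum principle. Let $\operatorname{lk}(a)$ denote the set of neighbors of $a$ in the graph of $P$.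

**Step 1: dualize.** With $\hat v=(p(v),1)$, the space $\mathcal L$ of stresses on $\partial P\cup\{ab\}$ is cut out by the equations $\sum_u\lambda_{wu}\psi(\hat u)=0$ for vertices $w$ and functionals $\psi$ with $\psi(\hat w)=0$. Suppose no stress as in the theorem exists. Then $-\lambda_{ab}\ge0$ on the part of $\mathcal L$ where all $-\lambda_{au}\ge0$. By Farkas' lemma $\lambda_{ab}=\sum_{u\in\operatorname{lk}(a)}y_u\lambda_{au}$ on $\mathcal L$ with $y_u\ge0$. The functional $-\lambda_{ab}+\sum y_u\lambda_{au}$ vanishes on $\mathcal L$, so it is a combination of the defining equations: there are functionals $\Psi_w$ with $\Psi_w(\hat w)=0$ such that the numbers $c_{wu}=\Psi_w(\hat u)+\Psi_u(\hat w)$ satisfy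
$$c_{ab}=-1,\qquad c_{au}=y_u\ge0\ (u\in\operatorname{lk}(a)),\qquad c_{wu}=0\ \text{for all other edges}. \tag{6}$$

**Step 2: normalize $\Psi_a=0$.** If $\beta$ is a skew form, replacing each $\Psi_w$ by $\Psi_w-\beta(\hat w,\cdot)$ keeps $\Psi_w(\hat w)=0$ and does not change $c$. Choose $\eta$ with $\eta(\hat a)=1$ and $\beta(z,z')=\eta(z)\Psi_a(z')-\eta(z')\Psi_a(z)$; then $\beta(\hat a,\cdot)=\Psi_a$. So we may assume $\Psi_a=0$. For $u\ne a$ put $\xi_u=\Psi_u(\hat a)$. By (6), $\xi_u\ge0$ for $u\in\operatorname{lk}(a)$ and $\xi_b=-1<0$.

**Step 3: a fan on which $\xi$ lives.** We look at $P$ from $a$. Let $K_P$ be the cone generated by the $\hat v$, with facet functionals $\ell_\sigma$. Write $\mathbb R^{d+1}=W\oplus\mathbb R\hat a$ with $W\cong\mathbb R^d$ identified with the quotient by $\hat a$, let $\pi$ be the projection to $W$, and write points as $(q,s)$. If $\sigma\ni a$, then $\ell_\sigma(\hat a)=0$ and $\ell_\sigma$ depends only on $q$. If $\sigma\not\ni a$, then $\ell_\sigma(q,s)=\ell_\sigma(\hat a)(s-h_\sigma(q))$ with $\ell_\sigma(\hat a)>0$ and $h_\sigma$ linear. So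
$$K_P=\{(q,s):q\in C,\ s\ge x(q)\},\qquad C=\{q:\ell_\sigma(q)\ge0\ \ \forall\sigma\ni a\},\qquad x=\max_{\sigma\not\ni a}h_\sigma .$$
For $\sigma\not\ni a$ we have $\pi(\operatorname{cone}\sigma)=\{q\in C:x(q)=h_\sigma(q)\}$. Indeed, a point $(q,s)$ of $\operatorname{cone}\sigma$ has $s=h_\sigma(q)\le x(q)\le s$. Conversely, if $q\in C$ and $x(q)=h_\sigma(q)$, then $(q,x(q))$ is a point of $K_P$ at which $\ell_\sigma$ vanishes, so it lies in $\operatorname{cone}\sigma$. Thus all cones of $\operatorname{ast}(a)$ lie on the graph of $x$, where $\pi$ is injective, and the vectors $\hat\sigma,\hat a$ form a basis for $\sigma\not\ni a$. So the cones $\pi(\operatorname{cone}\tau)$, $\tau\in\operatorname{ast}(a)$, form a simplicial fan with support $C$, on which $x$ is strictly convex PL. Its rays are the $\pi\hat u$, $u\ne a$, and $\hat u=(\pi\hat u,x(\pi\hat u))$. Extend $\xi$ to a PL function on this fan.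

Two remarks. If $w\neq a$ is not adjacent to $a$, then no facet $\sigma\ni a$ contains $w$, so $\ell_\sigma(\hat w)>0$ for all of them and $\pi\hat w\in\operatorname{int}C$. And $\varphi=\sum_{\sigma\ni a}\ell_\sigma$ is linear on $W$ and positive at all $u\ne a$, since a vertex where it vanishes lies in all facets containing $a$, whose intersection is $\{a\}$.

**Step 4: the equation for $\xi$.** We claim: $\mathcal V_\tau(x,\xi)=0$ for every face $\tau$ with $|\tau|=d-2$ that contains a vertex $w\ne a$ not adjacent to $a$.

All facets containing $\tau$ contain $w$, so they avoid $a$. They are $\sigma_i=\tau\cup\{u_i,u_{i+1}\}$, where $u_1,\dots,u_n$ is the link cycle of $\tau$. A point in the relative interior of $\pi(\operatorname{cone}\tau)$ is a positive combination involving $\pi\hat w\in\operatorname{int}C$, so it is in $\operatorname{int}C$ and $\mathcal V_\tau$ is defined; $\tau$ has codimension $2$ in $W$. For $\sigma=\sigma_i$ the set $\hat\sigma\cup\hat a$ is a basis of $\mathbb R^{d+1}$. For $v,v'\in\sigma$ the pair $vv'$ is an edge not containing $a$, so $\Psi_v(\hat v')=-\Psi_{v'}(\hat v)$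 by (6), and $\Psi_v(\hat v)=0$. Hence there is a unique skew form $\beta_\sigma$ with
$$\beta_\sigma(\hat v,\cdot)=\Psi_v\qquad\text{for all }v\in\sigma .$$
The function $\beta_\sigma(\cdot,\hat a)$ vanishes at $\hat a$, hence is linear on $W$, and its value at $v\in\sigma$ is $\Psi_v(\hat a)=\xi_v$; so it is the linear piece of $\xi$ on $\pi(\operatorname{cone}\sigma)$.

The form $\beta_{\sigma_i}-\beta_{\sigma_{i-1}}$ kills $\hat\tau$ and $\hat u_i$, because these vertices lie in both facets. So it descends to $U=\mathbb R^{d+1}/\operatorname{span}\hat\tau$, which has dimension $3$. A skew form on a $3$-space is $\operatorname{vol}_U(z,\cdot,\cdot)$ for a vector $z$, and it kills $\hat u_i\neq0$ exactly when $z$ is a multiple of $\hat u_i$. So it equals $\kappa_i\operatorname{vol}_U(\hat u_i,\cdot,\cdot)$. Normalize $\operatorname{vol}_U(z,z',\hat a)=\det(\pi z,\pi z')$ on the plane $W/\operatorname{span}\pi\hat\tau$, and let $r_i$ be the image of $\pi\hat u_i$ there. Putting $\hat a$ in the last slot, we see that the difference of the pieces of $\xi$ on $\sigma_i$ and $\sigma_{i-1}$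 is $\kappa_i\det(r_i,\cdot)$, so $\kappa_i=\kappa_i(\xi_\tau)$. Summing around the cycle, the differences telescope: $\sum_i\kappa_i\operatorname{vol}_U(\hat u_i,\cdot,\cdot)=0$, that is,
$$\sum_i\kappa_i(\xi_\tau)\,\hat u_i=0\quad\text{in }U. \tag{7}$$
Let $\ell_\tau$ be linear on $W$ with $\ell_\tau=x$ on $\pi(\operatorname{cone}\tau)$. The functional $(q,s)\mapsto s-\ell_\tau(q)$ vanishes on $\hat\tau$, so it is defined on $U$; its value at $\hat u_i$ is $x(\pi\hat u_i)-\ell_\tau(\pi\hat u_i)=x_\tau(r_i)$. Applying it to (7) gives $0=\sum_i\kappa_i(\xi_\tau)x_\tau(r_i)=\mathcal V_\tau(\xi,x)$, and $\mathcal V_\tau$ is symmetric.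

**Step 5: the minimum principle.** Let $-\varepsilon=\min_{u\ne a}\xi_u/\varphi(\hat u)$. It is negative since $\xi_b<0$. Put $\xi'=\xi+\varepsilon\varphi$; then $\xi'\ge0$, with a nonempty zero set among the vertices. On $\operatorname{lk}(a)$ we have $\xi\ge0$ and $\varphi>0$, so $\xi'>0$ there. So every zero of $\xi'$ is a vertex $w\ne a$ not adjacent to $a$. For such $w$ the ray $\pi\hat w$ is in $\operatorname{int}C$, and its link fan is complete of dimension $d-1\ge2$. On it $\xi'$ induces a nonnegative PL function, whose values on the rays are the $\xi'_v$ at the neighbors $v$ of $w$, and $x$ induces a strictly convex one. The codimension-$2$ cones of the link correspond to the faces $\tau\ni w$ with $|\tau|=d-2$, and $\mathcal V_\tau(x,\xi')=\mathcal V_\tau(x,\xi)+\varepsilon\mathcal V_\tau(x,\varphi)=0$ by Step 4 and the linearity of $\varphi$. Lemma 7.1 with $m=d-1$ gives $\xi'=0$ at all neighbors of $w$. (For $d=3$, $\tau=\{w\}$ and this is the planar case of the lemma: positive weights $\kappa_i$ with $\sum\kappa_i\,\xi'_{u_i}=0$.)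

Now follow a path in the graph of $P$ from a zero $w$ of $\xi'$ to $a$. The vertex before the first occurrence of $a$ is in $\operatorname{lk}(a)$, so the path meets $\operatorname{lk}(a)$ before it reaches $a$. All vertices before the first one in $\operatorname{lk}(a)$ are different from $a$ and not adjacent to $a$, and by the previous paragraph $\xi'$ vanishes at each of them in turn and then at the first vertex in $\operatorname{lk}(a)$. But $\xi'>0$ on $\operatorname{lk}(a)$. This contradiction proves Theorem C. $\square$
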